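# Maximal syzygies in equivariant cohomology below dimension $6m+1$

## 1. The guess $6m+1$ and its first two values

A torus $T$ of rank $2m+1$ acts on a compact orientable manifold $X$. We want the rational equivariant cohomology of $X$ to be not free, but a syzygy of order exactly $m$; we shall recall that, for a non-free module, rank $2m+1$ is the smallest rank that permits order $m$. How small can $\dim X$ be? Such manifolds exist in dimension $6m+1$ for every $m$, and for $m=0$ and $m=1$ no smaller dimension is possible. So the answer one would first guess is $6m+1$ for all $m$. Before testing this guess we make its terms precise. Manifolds are smooth and coefficients are $\mathbb Q$ throughout.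

Let $T=(S^1)^r$ and $R=H^*(BT)=\mathbb Q[t_1,\dots,t_r]$, with every $t_i$ in degree $2$. For a $T$-space $Y$ let $Y_T=ET\times_TY$ and $H_T^*(Y)=H^*(Y_T)$, a module over $R$ through $Y_T\to BT$. Pairs are treated in the same way.

**Definition (syzygies).** A finitely generated $R$-module $M$ is an *$m$-th syzygy* if there is an exact sequence $0\to M\to F_1\to\dots\to F_m$ with all $F_i$ finitely generated and free; every $M$ is a zeroth syzygy. It is a syzygy of *order exactly $m$* if it is an $m$-th but not an $(m+1)$-st syzygy, or if $m=r$.

Truncation shows that an $m$-th syzygy is also a $k$-th syzygy for $k\le m$. The first syzygies are exactly the torsion-free modules, and the $r$-th syzygies are exactly the free ones. For example, let $r=2$ and $I=(t_1,t_2)\subset R$. The inclusion $0\to I\to R$ makes $I$ a first syzygy. It is not free, because $t_2\cdot t_1-t_1\cdot t_2=0$ is a relation between two minimal generators. So $I$ is not a second syzygy, and its order is exactly $1$.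

**Definition (maximal syzygy).** For $m\ge0$, an *example of a maximal syzygy* is a compact orientable $T$-manifold $X$, with $T$ of rank $r=2m+1$, such that $H_T^*(X)$ is not free over $R$ and is a syzygy of order exactly $m$.

We take the following facts as given.

(i) (Allday–Franz–Puppe) If $X$ is a compact orientable $T$-manifold and $H_T^*(X)$ is not free and is a syzygy of order exactly $m$, then $r\ge2m+1$.

(ii) If $X$ is a compact orientable manifold with an effective $T$-action and $H_T^*(X)$ is torsion-free but not free, then $\dim X\ge2r+1$.

(iii) For every $m\ge0$ there are examples of maximal syzygies with $\dim X=6m+1$.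

(iv) For $m=0$ and $m=1$, the value $6m+1$ is the minimum.

The question, from Matthias Franz, "Big polygon spaces", arXiv:1403.4485 (2014), is whether for $m\ge2$ there are examples in dimension smaller than $6m+1$.

*The case $m=0$.* Here $r=1$. Let $S^1$ act on itself by rotation. Then $X_T=ES^1\times_{S^1}S^1=ES^1$ is contractible, so $H_T^*(X)=\mathbb Q=R/(t_1)$. This has torsion, so it is not free and has order exactly $0$, in dimension $1=6\cdot0+1$. In dimension $0$ the connected group $T$ acts trivially on a finite set and $H_T^*(X)$ is free. The guess holds.

*The case $m=1$.* Here $r=3$. If the action is effective, (ii) gives $\dim X\ge 2\cdot3+1=7=6\cdot1+1$. Again the guess is right; we shall build a $7$-dimensional example by hand in Section 6.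

*The case $m=2$.* Here $r=5$. The guess says $13$, but (ii) only gives $11$. In general (ii) suggests the bound $2r+1=4m+3$ for $m\ge1$. It agrees with $6m+1$ at $m=1$ and falls behind by $2m-2$ afterwards. So the two known values cannot tell slope $6$ from slope $4$. The guess turns out to be wrong for every $m\ge2$.

Write $[r]=\{1,\dots,r\}$ and $t_A=\prod_{i\in A}t_i$ for $A\subset[r]$; the complement of $A$ is $A^c$. Let $\Lambda_k=R\otimes\Lambda^k\mathbb Q^r$, with basis $e_f$ for $f\subset[r]$, $|f|=k$, and Koszul differential
$$\delta_k:\Lambda_k\to\Lambda_{k-1},\qquad \delta_k(e_f)=\sum_{i\in f}[f:f\smallsetminus i]\,t_i\,e_{f\smallsetminus i}.\tag{1}$$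
Here $[f:f\smallsetminus i]=(-1)^{k-1}$ if $i$ is the $k$-th smallest element of $f$; these are the simplicial incidence numbers.

**Theorem 1.** (a) There is a closed connected orientable $T$-manifold $X$ with $r=5$ and $\dim X=11$ such that $H_T^*(X)$ is not free and is a syzygy of order exactly $2$.

(b) For every $m\ge1$ there is a closed connected orientable $T$-manifold $X$ with $r=2m+1$ and $\dim X=4m+5$ such that $H_T^*(X)$ is not free and is a syzygy of order exactly $m$.

In both cases, up to degree shifts, $H_T^*(X)\cong R^2\oplus(\operatorname{coker}\delta_{m+1})^2\oplus(\ker\delta_{m+1})^2$.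

**Theorem 2.** Let $d(m)$ be the minimal dimension of an example of a maximal syzygy. Then $d(2)=11$, and $4m+3\le d(m)\le4m+5$ for all $m\ge3$. In particular $d(m)<6m+1$ for all $m\ge2$. Moreover, examples exist in every dimension $\ge11$ if $m=2$, and in every dimension $\ge4m+5$ if $m\ge3$.

Which of $4m+3,4m+4,4m+5$ equals $d(m)$ for $m\ge3$ is not determined here.

## 2. Koszul modules of order exactly $m$

We first fix the algebra that the manifolds should produce. Recall that the Koszul complex $0\to\Lambda_r\to\dots\to\Lambda_1\to\Lambda_0\to 0$ is exact except at $\Lambda_0$, where its homology is $R/(t_1,\dots,t_r)=\mathbb Q$. So it is a free resolution of $\mathbb Q$ of length $r$. Also $\delta$ is an antiderivation: $\delta(a\wedge b)=\delta a\wedge b+(-1)^{|a|}a\wedge\delta b$.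

**Lemma 3.** Let $r=2m+1$ with $m\ge1$.

(a) The transpose $\delta_{m+1}^*:\Lambda_m^*\to\Lambda_{m+1}^*$ is isomorphic to $\delta_{m+1}:\Lambda_{m+1}\to\Lambda_m$, as a map of $R$-modules.

(b) $\operatorname{coker}\delta_{m+1}$ and $\ker\delta_{m+1}$ are $m$-th syzygies.

(c) A finitely generated module $M$ that has $\operatorname{coker}\delta_{m+1}$ as a direct summand is not free and is not an $(m+1)$-st syzygy.

*Proof.* (a) For each $k$ the wedge product $\Lambda_k\times\Lambda_{r-k}\to\Lambda_r\cong R$ is a perfect pairing: $e_f\wedge e_{f^c}=\pm e_{[r]}$, and $e_f\wedge e_g=0$ for every other $g$ with $|g|=r-k$. So $D_k:\Lambda_{r-k}\to\Lambda_k^*$, $D_k(b)(a)=a\wedge b$, is an isomorphism. Let $a,b\in\Lambda_{m+1}$. Then $a\wedge b\in\Lambda_{2m+2}=\Lambda_{r+1}=0$, so $0=\delta a\wedge b+(-1)^{m+1}a\wedge\delta b$. Therefore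
$$\bigl(\delta_{m+1}^*D_m(b)\bigr)(a)=\delta a\wedge b=(-1)^m\,a\wedge\delta b=(-1)^mD_{m+1}(\delta b)(a).$$
Since $r-m=m+1$, here $D_m:\Lambda_{m+1}\to\Lambda_m^*$ and $D_{m+1}:\Lambda_m\to\Lambda_{m+1}^*$. So $\delta_{m+1}^*\circ D_m=(-1)^mD_{m+1}\circ\delta_{m+1}$, as claimed.

(b) Since $m\ge1$, the complex is exact at $\Lambda_m$, and $\operatorname{coker}\delta_{m+1}=\Lambda_m/\ker\delta_m\cong\operatorname{im}\delta_m\subset\Lambda_{m-1}$. This gives exact sequences
$$0\to\operatorname{coker}\delta_{m+1}\to\Lambda_{m-1}\to\dots\to\Lambda_0,\qquad0\to\ker\delta_{m+1}\to\Lambda_{m+1}\to\Lambda_m\to\dots\to\Lambda_0$$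
with $m$ and $m+2$ free modules, respectively.

(c) The complex $0\to\Lambda_r\to\dots\to\Lambda_{m+1}\to\Lambda_m\to\operatorname{coker}\delta_{m+1}\to0$ is a free resolution of length $r-m=m+1$ whose differentials vanish after $\otimes_R\mathbb Q$. So $\operatorname{Tor}^R_{m+1}(\operatorname{coker}\delta_{m+1},\mathbb Q)=\Lambda_r\otimes_R\mathbb Q\ne0$, and hence $\operatorname{Tor}^R_{m+1}(M,\mathbb Q)\ne0$. As $m+1\ge1$, $M$ is not free. If $M$ were an $(m+1)$-st syzygy, there would be an exact sequence $0\to M\to F_1\to\dots\to F_{m+1}\to C\to0$ with free $F_i$. Shifting dimensions $m+1$ times gives $\operatorname{Tor}^R_{m+1}(M,\mathbb Q)\cong\operatorname{Tor}^R_{2m+2}(C,\mathbb Q)$. This is zero, because $2m+2=r+1$ and $\mathbb Q$ has a free resolution of length $r$. Contradiction. $\square$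

For $m=1$ the first module is familiar: $r=3$, and $\operatorname{coker}\delta_2\cong\operatorname{im}\delta_1$ is the ideal $(t_1,t_2,t_3)$, of order exactly $1$.

So the target is a manifold whose equivariant cohomology is a sum of copies of $R$, $\operatorname{coker}\delta_{m+1}$ and $\ker\delta_{m+1}$.

## 3. Boundaries, and why a product $G\times D$ is not enough

A natural way to realize the cokernel and the kernel of a matrix is to take a boundary. Let $W$ be a compact $T$-manifold with $X=\partial W$. If $H_T^*(W,X)$ and $H_T^*(W)$ are free, then $j:H_T^*(W,X)\to H_T^*(W)$ is a matrix over $R$, and the long exact sequence presents $H_T^*(X)$ as an extension of $\ker j$ (with degrees shifted) by $\operatorname{coker}j$. We want $j$ to be the matrix (1), whose entries are $0$ and $\pm t_i$.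

Let $D\subset\mathbb C^r$ be the unit ball and $S$ the unit sphere, with $T$ acting coordinatewise. The simplest choice is $W=G\times D$ with $G$ a compact oriented manifold with boundary, on which $T$ acts trivially. The intersection form of $G$ supplies a matrix of numbers and $D$ supplies variables. Precisely, the relative Künneth theorem gives $H_T^*(W,X)=H^*(G,\partial G)\otimes H_T^*(D,S)$. Here $H_T^*(D,S)=R\theta$, where the Thom class $\theta$ maps to the Euler class $t_{[r]}$ in $H_T^*(D)=R$. With $j_G:H^*(G,\partial G)\to H^*(G)$ we get $j=j_G\otimes t_{[r]}$. Since $j_G$ is a matrix over the field $\mathbb Q$,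
$$\operatorname{coker}j\cong(\operatorname{coker}j_G)\otimes R\ \oplus\ (\operatorname{im}j_G)\otimes R/(t_{[r]}).$$
If $j_G\ne0$, then $\operatorname{coker}j\subset H_T^*(X)$ has torsion, and the order is $0$. If $j_G=0$, then $j=0$ and $H_T^*(X)$ is an extension of a free module by a free module, hence free. So this attempt never gives a non-free module of order $m\ge1$. The reason is visible: every entry of $j$ carries *all* the variables, where we want a single one, and a different one in different entries.

The remedy is to attach to $G\times D$ equivariant handles, each of which divides the entries of $j$ by some of the variables. A model computation shows the effect of one handle. We use the following textbook facts.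

* **Spheres.** The Euler class of the representation $\mathbb C^A$ ($A\subset[r]$) is $t_A$, up to a sign that we absorb in orientations. For $A\ne\emptyset$ the Gysin sequence gives $H_T^*(S(\mathbb C^A))=R/(t_A)$, because $t_A$ is a non-zero-divisor.
* **Reduction.** If $H_T^*(Y)$ is free over $R$, then $H^*(Y)=H_T^*(Y)\otimes_R\mathbb Q$. Indeed, for $T=T'\times S^1$ the map $Y_{T'}\to Y_T$ is, up to homotopy, a circle bundle with Euler class $\pm t_r$. As $t_r$ acts injectively, the Gysin sequence gives $H_{T'}^*(Y)=H_T^*(Y)/t_rH_T^*(Y)$, which is free over $\mathbb Q[t_1,\dots,t_{r-1}]$. Now iterate.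
* **Leray–Hirsch for pairs.** If classes in $H_T^*(Y,Z)$ restrict to a basis of $H^*(Y,Z)$, then they form an $R$-basis of $H_T^*(Y,Z)$.

*The model sphere.* Let $q\ge1$, $A\ne\emptyset$, and $\Sigma=S(\mathbb R^{q+1}\oplus\mathbb C^A)$, cut as
$$\Sigma=S^q\times D(\mathbb C^A)\ \cup\ D^{q+1}\times S(\mathbb C^A).$$
By excision, $H_T^*(\Sigma,S^q\times D(\mathbb C^A))=H^*(D^{q+1},S^q)\otimes R/(t_A)$. Write $H_T^*(S^q\times D(\mathbb C^A))=R\oplus R\omega$ with $\omega\in H^q(S^q)$ a generator. The connecting map is restriction to $S^q\times S(\mathbb C^A)$ followed by the connecting map of $(D^{q+1},S^q)$. So it kills $1$ and sends $\omega g$ to $g\bmod t_A$, up to sign. It is surjective with kernel $R\oplus Rt_A\omega$. Hence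
$$H_T^*(\Sigma)=R\oplus Rs\ \hookrightarrow\ R\oplus R\omega,\qquad s\mapsto t_A\omega.\tag{2}$$
The handle $D^{q+1}\times S(\mathbb C^A)$ has replaced the generator $\omega$ by $t_A\omega$. A class previously written $g\,t_A\,\omega$ is now $g\,s$: its coefficient has been divided by $t_A$. By the reduction fact, $s$ restricts to a generator of $H^{q+2|A|}(\Sigma)$.

## 4. Handles labelled by sets of variables

**Data.** Let $q\ge1$, and let $G$ be a compact connected oriented $2q$-manifold with $\partial G\ne\emptyset$ and $H_i(G)=0$ for $i\ne0,q$. Let $(\gamma_c)_{c\in C}$ be a finite family of embedded oriented $q$-spheres in $\operatorname{int}G$ with trivial normal bundles, whose classes form a basis of $H_q(G;\mathbb Q)$. Each $c$ carries a label $A_c\subset[r]$ with $\emptyset\ne A_c\ne[r]$, such that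

(L) if $c\ne d$ and $\gamma_c\cap\gamma_d\ne\emptyset$, then $A_c\cap A_d=\emptyset$.

Put $m_{cd}=\gamma_c\cdot\gamma_d$. Then $m_{cc}=0$ because normal bundles are trivial, and $m_{cd}\ne0$ implies $A_c\cap A_d=\emptyset$ by (L). Let $\gamma_c^*\in H^q(G)$ be the dual basis.

**Proposition 4.** There is a closed connected orientable $T$-manifold $X$ of dimension $2r+2q-1$ with $H_T^*(X)\cong R^2\oplus\operatorname{coker}\Phi\oplus\ker\Phi$ as $R$-modules, up to degree shifts, where
$$\Phi:\bigoplus_cRu_c\to\bigoplus_dRp_d,\qquad\Phi(u_c)=\varepsilon_c\sum_dm_{cd}\,t_{[r]\smallsetminus(A_c\cup A_d)}\,p_d,\quad\varepsilon_c=\pm1.\tag{3}$$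

As an example, let $r=3$, $q=1$, let $G$ be a torus minus an open disc, and let $\gamma_1,\gamma_2$ be the two standard curves with labels $\{1\}$ and $\{2\}$. Then $\Phi(u_1)=\pm t_3p_2$ and $\Phi(u_2)=\pm t_3p_1$. The entries are now single variables. But $\operatorname{coker}\Phi=(R/(t_3))^2$ still has torsion, so more curves, forming a true Koszul matrix, are needed. That is the topic of Sections 5–8.

*Proof of Proposition 4.*

**Step 1 (the manifold $W$).** This step attaches one handle for each $c$ to $W_0=G\times D$ and checks that the handles do not collide. For $\emptyset\ne A\subset[r]$ let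
$$\kappa_A:S(\mathbb C^A)\times D(\mathbb C^{A^c})\to S,\qquad(z,w)\mapsto\frac{(z,w/2)}{|(z,w/2)|}.$$
This is an equivariant embedding onto $\{(z,w)\in S:|w|\le|z|/2\}$, with inverse $(z,w)\mapsto(z/|z|,2w/|z|)$.

If $A\cap B=\emptyset$, then $\kappa_A$ and $\kappa_B$ have disjoint images. Indeed, let $x$ be a common point, with components $x_A,x_B$. As $B\subset A^c$ and $A\subset B^c$, we have $|x_B|\le|x_{A^c}|\le|x_A|/2$ and $|x_A|\le|x_{B^c}|\le|x_B|/2$. So $|x_A|\le|x_A|/4$, hence $x_A=0$, then $x_{A^c}=0$ and $x=0$, which is not in $S$.

Since the normal bundles are trivial, there are embeddings $\nu_c:S^q\times D^q\to\operatorname{int}G$ with $\nu_c(S^q\times0)=\gamma_c$. Choose them so thin that $\operatorname{im}\nu_c\cap\operatorname{im}\nu_d=\emptyset$ whenever $\gamma_c\cap\gamma_d=\emptyset$. For each $c$, with $A=A_c$, attach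
$$H_c=D^{q+1}\times D^q\times S(\mathbb C^A)\times D(\mathbb C^{A^c})$$
along $S^q\times D^q\times S(\mathbb C^A)\times D(\mathbb C^{A^c})$ to $\operatorname{int}G\times S\subset\partial W_0$ by $\nu_c\times\kappa_A$. Dimensions match, since $(q+1)+q+(2|A|-1)+2(r-|A|)=2q+2r=\dim W_0$. For $c\ne d$ the attaching regions $\operatorname{im}\nu_c\times\operatorname{im}\kappa_{A_c}$ and $\operatorname{im}\nu_d\times\operatorname{im}\kappa_{A_d}$ are disjoint: either $\gamma_c\cap\gamma_d=\emptyset$ and the first factors are disjoint, or by (L) the labels are disjoint and then so are the second factors.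

After equivariantly rounding corners we get a compact $T$-manifold $W$ of dimension $2r+2q$. It is orientable: $W_0$ is connected and orientable, each $H_c$ is orientable, and each attaching region is connected, so each $H_c$ can be oriented compatibly. Let $X=\partial W$, a closed orientable $T$-manifold of dimension $2r+2q-1$. Since $A_c\ne\emptyset$, the handles contain no $T$-fixed points. So $W^T=G\times0$ and $X^T=\partial G\times0\ne\emptyset$.

**Step 2 (the module $H_T^*(W)$).** This step shows that $H_T^*(W)$ is free and finds a basis; it is the model computation with several handles. By excision,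
$$H_T^*(W,W_0)=\bigoplus_cH^*(D^{q+1},S^q)\otimes R/(t_{A_c}).$$
We have $H_T^*(W_0)=H^*(G)\otimes R=R\oplus(H^q(G)\otimes R)$. The connecting map $H_T^*(W_0)\to H_T^{*+1}(W,W_0)$ is restriction to the attaching regions followed by the connecting map of $(D^{q+1},S^q)$. The latter kills $H^0(S^q)\otimes R/(t_{A_c})$ and is an isomorphism on $H^q(S^q)\otimes R/(t_{A_c})$. So, up to sign, it sends
$$1\mapsto0,\qquad\xi\otimes g\mapsto\bigl(\langle\xi,\gamma_c\rangle\,g\bmod t_{A_c}\bigr)_{c\in C}.$$
It is surjective: $\gamma_d^*\otimes g$ goes to $g\bmod t_{A_d}$ in the $d$-th place and to $0$ elsewhere. Hence $H_T^*(W)\to H_T^*(W_0)$ is injective with image the kernel. As the $\gamma_d^*$ form a basis of $H^q(G)$, an element $\sum_d\gamma_d^*\otimes g_d$ lies in the kernel iff $t_{A_d}\mid g_d$ for all $d$. So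
$$H_T^*(W)=R\cdot1\oplus\bigoplus_dRp_d,\qquad p_d|_{W_0}=t_{A_d}\gamma_d^*,\qquad\deg p_d=q+2|A_d|.\tag{4}$$
This is free, so by the reduction fact $H^*(W)$ has the basis $1,\bar p_d$, where the bar denotes the nonequivariant restriction.

**Step 3 (invariant spheres).** This step finds closed submanifolds dual to the $p_d$. Let
$$S_c=\gamma_c\times D(\mathbb C^{A_c})\ \cup\ D^{q+1}\times0\times S(\mathbb C^{A_c})\times0\ \subset\operatorname{int}W.$$
The pieces meet in $\gamma_c\times S(\mathbb C^{A_c})$, because $\kappa_{A_c}(z,0)=(z,0)$, and they fit together smoothly, both being products in the collars used for the gluing. So $S_c$ is an invariant submanifold, equivariantly the model sphere $S(\mathbb R^{q+1}\oplus\mathbb C^{A_c})$, of dimension $q+2|A_c|\ge3$ and codimension $q+2(r-|A_c|)$. Its normal bundle is orientable, since $S_c$ is simply connected. The induced bundle over $(S_c)_T$ is orientable as well, since $\pi_1(BT)=0$ makes $\pi_1(S_c)\to\pi_1((S_c)_T)$ surjective. So $S_c$ has an equivariant Thom class.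

By (2), $H_T^*(S_c)=R\oplus Rs_c$ injects into $H_T^*(\gamma_c\times D(\mathbb C^{A_c}))=R\oplus R\omega_c$ with $s_c\mapsto t_{A_c}\omega_c$, and $s_c$ restricts to a generator of the top cohomology of $S_c$. By (4), $p_d$ restricts to $t_{A_d}\langle\gamma_d^*,\gamma_c\rangle\omega_c=\delta_{cd}t_{A_c}\omega_c$ on $\gamma_c\times D(\mathbb C^{A_c})$ (here $\delta_{cd}$ is the Kronecker symbol). Hence
$$p_d|_{S_c}=\delta_{cd}\,s_c.\tag{5}$$

**Step 4 (the module $H_T^*(W,X)$).** This step shows that $H_T^*(W,X)$ is free, with a geometric basis. Let $u_c\in H_T^{q+2(r-|A_c|)}(W,X)$ be the image of the Thom class of $S_c$ under $H_T^*(W,W\smallsetminus S_c)\to H_T^*(W,X)$. Let $v\in H_T^{2r+2q}(W,X)$ be the image of the Thom class of a fixed point $(y,0)$ with $y\in\operatorname{int}G$. Nonequivariantly, $\bar u_c$ and $\bar v$ are Lefschetz dual to $S_c$ and to a point. So the Lefschetz pairing $H^*(W)\otimes H^*(W,X)\to\mathbb Q$ satisfies: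

* $\langle\bar p_d\bar u_c,[W]\rangle=\pm\langle\bar p_d|_{S_c},[S_c]\rangle=\lambda_c\delta_{cd}$ with $\lambda_c\ne0$, by (5);
* $\langle\bar v,[W]\rangle=\pm1$;
* $\langle\bar u_c,[W]\rangle=0$ and $\langle\bar p_d\bar v,[W]\rangle=0$ by degree, since $\deg u_c<2r+2q$ and $\deg p_d>0$.

If $a\bar v+\sum_cb_c\bar u_c=0$, pairing with $\bar p_d$ gives $\lambda_db_d=0$, and pairing with $1$ then gives $a=0$. So $\bar v$ and the $\bar u_c$ are linearly independent. Since $\dim H^*(W,X)=\dim H^*(W)=1+|C|$ by Lefschetz duality and Step 2, they form a basis of $H^*(W,X)$. By Leray–Hirsch for the pair, $H_T^*(W,X)$ is free over $R$ with basis $v$ and $u_c$ ($c\in C$).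

**Step 5 (the map $j:H_T^*(W,X)\to H_T^*(W)$).** This step computes $j$ in the two bases. By Step 2, classes in $H_T^*(W)$ are determined by their restrictions to $W_0=G\times D$.

*The class $v$.* Near $(y,0)$ the Thom class is the product of the Thom class of $y\in G$ and that of $0\in D$. So $j(v)|_{W_0}$ lies in $H^{2q}(G)\otimes R$, which is $0$ as $2q\ne0,q$. Hence $j(v)=0$.

*The class $u_c$.* The sphere $S_c$ meets $G\times D$ in $\gamma_c\times D(\mathbb C^{A_c})$, which is transverse to the part $\operatorname{int}G\times S$ of $\partial W_0$ that it meets. By uniqueness of Thom classes on this connected submanifold, the Thom class of $S_c$ restricts, up to sign, to the product of the Thom class of $\gamma_c\subset G$ and that of $D(\mathbb C^{A_c})\subset D$. In $H^q(G)$ the first becomes the class whose value on $\gamma_d$ is $m_{cd}$, up to a sign independent of $d$; for $d=c$ the value is the Euler number of the trivial normal bundle, $0=m_{cc}$. In $H_T^*(D)=R$ the second becomes the Euler class $t_{[r]\smallsetminus A_c}$ of $\mathbb C^{A_c^c}$. Thus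
$$j(u_c)|_{W_0}=\varepsilon_c\,t_{[r]\smallsetminus A_c}\sum_dm_{cd}\gamma_d^*.$$
If $m_{cd}\ne0$, then $A_c\cap A_d=\emptyset$, so $t_{[r]\smallsetminus A_c}=t_{[r]\smallsetminus(A_c\cup A_d)}\,t_{A_d}$, and $t_{A_d}\gamma_d^*=p_d|_{W_0}$. So the right-hand side is the restriction of $\Phi(u_c)$, and $j(u_c)=\Phi(u_c)$. This is where the handles divide the entries by variables.

**Step 6 (the module $H_T^*(X)$).** This step shows that the extension given by the long exact sequence splits. We have
$$0\to\operatorname{coker}j\to H_T^*(X)\to\ker j\to0,$$
where the second map raises degrees by $1$. By Step 5, $\operatorname{coker}j=R\cdot1\oplus\operatorname{coker}\Phi$ and $\ker j=Rv\oplus\ker\Phi$. As $R$ is evenly graded, $H_T^*(X)$ is the direct sum of its even and odd parts as an $R$-module. In $H_T^*(X)$ the part $R\cdot1$ is even and the part from $Rv$ is odd; $\operatorname{coker}\Phi$ lies in degrees $\equiv q$ and the part from $\ker\Phi$ in degrees $\equiv q-1$ modulo $2$.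

If $q$ is even, the even part is $\operatorname{coker}j$ and the odd part is $\ker j$, and we are done. If $q$ is odd, the odd part is an extension $0\to\operatorname{coker}\Phi\to\cdot\to R\to0$, which splits because $R$ is free. The even part is an extension $0\to R\cdot1\to\cdot\to\ker\Phi\to0$. Restriction to a point of $X^T\ne\emptyset$ is an $R$-linear map $H_T^*(X)\to R$ with $1\mapsto1$, so this one splits too. In all cases $H_T^*(X)\cong R^2\oplus\operatorname{coker}\Phi\oplus\ker\Phi$ up to shifts.

**Step 7 (connectedness).** We compute $H_T^0(X)$. We have $\deg p_d>0$. The part from $\ker\Phi$ lies in degrees at least $\min_c(q+2(r-|A_c|))-1\ge q+1>0$, because $A_c\ne[r]$, and the part from $Rv$ in degrees at least $2r+2q-1>0$. So $H_T^0(X)=\mathbb Q\cdot1$ and $X_T$ is connected. As $T$ is connected, so is $X$. $\square$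

## 5. Labels of size $m$ and Koszul data

Let $r=2m+1$ with $m\ge1$. By (3), the entry at $(c,d)$ is a single variable when $A_c,A_d$ are disjoint and $|A_c|+|A_d|=r-1=2m$. So we use labels of size $m$. A set of size $m$ can be written as $e$, or as the complement of a set $f$ of size $m+1$, and we use both:
$$C=\{e\subset[r]:|e|=m\}\sqcup\{f\subset[r]:|f|=m+1\},\qquad A_e=e,\quad A_f=[r]\smallsetminus f.$$
All labels have exactly $m$ elements and $0<m<r$. Moreover $e\subset f$ iff $A_e\cap A_f=\emptyset$, and then $[r]\smallsetminus(A_e\cup A_f)=f\smallsetminus e$ is a single element. In this section and the next three, $e$ and $f$ always denote sets of size $m$ and $m+1$.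

**Definition (Koszul data).** Data $(G,(\gamma_c)_{c\in C})$ as in Section 4, with these labels, are *Koszul data* if the following condition holds.

(K) Distinct $\gamma_e$'s are disjoint, distinct $\gamma_f$'s are disjoint, $\gamma_e\cap\gamma_f=\emptyset$ if $e\not\subset f$, and $\gamma_f\cdot\gamma_e=[f:e]$ if $e\subset f$, up to one global sign.

Condition (K) implies (L), since two different spheres can meet only if they are $\gamma_e,\gamma_f$ with $e\subset f$, and then the labels are disjoint.

**Proposition 5.** If Koszul data exist with $\dim G=2q$, then the manifold $X$ of Proposition 4, of dimension $2r+2q-1=4m+2q+1$, has $H_T^*(X)$ not free and a syzygy of order exactly $m$. Up to shifts, $H_T^*(X)\cong R^2\oplus(\operatorname{coker}\delta_{m+1})^2\oplus(\ker\delta_{m+1})^2$.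

*Proof.* We have $\gamma_e\cdot\gamma_f=(-1)^q\gamma_f\cdot\gamma_e$. So by (3) and (K), up to changing signs of basis elements,
$$\Phi(u_f)=\sum_{e\subset f}[f:e]\,t_{f\smallsetminus e}\,p_e,\qquad\Phi(u_e)=\sum_{f\supset e}[f:e]\,t_{f\smallsetminus e}\,p_f.$$
Comparing with (1), the first formula is $\delta_{m+1}:\Lambda_{m+1}\to\Lambda_m$ and the second is its transpose $\delta_{m+1}^*:\Lambda_m^*\to\Lambda_{m+1}^*$. So $\Phi\cong\delta_{m+1}\oplus\delta_{m+1}^*\cong\delta_{m+1}\oplus\delta_{m+1}$ by Lemma 3(a), and Proposition 4 gives the formula for $H_T^*(X)$. Free modules are $m$-th syzygies and finite direct sums of $m$-th syzygies are $m$-th syzygies, so $H_T^*(X)$ is one by Lemma 3(b). By Lemma 3(c) it is not free and not an $(m+1)$-st syzygy. $\square$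

What remains is a problem without any torus: find Koszul data with $q$ as small as possible.

## 6. Plumbing, its surplus cycles, and a genus-two example

The obvious way to realize a given intersection pattern is plumbing. Let $\Gamma$ be the graph with vertex set $C$ and an edge for each pair $e\subset f$. Plumb copies of $S^q\times D^q$, one for each $c\in C$, along $\Gamma$ with the prescribed signs. All intersection conditions in (K) hold. But the resulting $G$ retracts onto the union of the spheres $\gamma_c$, which is homotopy equivalent to $\Gamma$ with a $q$-sphere wedged on at each vertex. And $\Gamma$ has cycles: if $|g|=m-1$ and $a,b,c\notin g$ are distinct, then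
$$g\cup a,\quad g\cup ab,\quad g\cup b,\quad g\cup bc,\quad g\cup c,\quad g\cup ac$$
is a cycle of length $6$. Hence plumbing breaks the homological conditions on $G$:

* For $q\ge2$, $H_1(G)\cong H_1(\Gamma)\ne0$, against the hypothesis $H_i(G)=0$ for $i\ne0,q$.
* For $q=1$, the curves are linearly independent but do not span, since $\dim H_1(G)=|C|+b_1(\Gamma)$. The connecting map in Step 2 is still surjective, because evaluation $H^1(G)\to\mathbb Q^C$ is. However, its kernel now also contains the classes in $H^1(G)$ that vanish on all $\gamma_c$. So $H_T^*(W)$ has rank $1+|C|+b_1(\Gamma)$, formula (4) is no longer true, and the classes $v,u_c$ of Step 4 are too few to form a basis.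

So surplus $1$-cycles have to be killed, without destroying the independence of the $\gamma_c$. For $q=1$ this means gluing discs to some boundary circles of the plumbed surface. Here is the smallest case, done by hand.

*Koszul data for $m=1$, $q=1$.* Here $r=3$, and $\Gamma$ is the $6$-cycle $\{1\},\{1,2\},\{2\},\{2,3\},\{3\},\{1,3\}$. Let $b_0,\dots,b_5$ be six points in cyclic order on the equator of $S^2$, and let $F\to S^2$ be the double cover branched at them. Its Euler characteristic is $2\cdot2-6=-2$, so $F$ has genus $2$. Let $\gamma_i$ be the preimage of the equatorial arc from $b_i$ to $b_{i+1}$, indices modulo $6$. This is a circle. Consecutive circles meet in one point, transversally: near $b_{i+1}$ the cover is $z\mapsto z^2$, and the two half-lines of the real axis have the real and the imaginary axis as preimages. Other pairs are disjoint. Assign $\gamma_0,\dots,\gamma_5$ to the six sets in the order above.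

*Signs.* Let $M$ be the $3\times3$ matrix of the numbers $\gamma_f\cdot\gamma_e$. The intersection matrix of all six curves has rank $2\operatorname{rank}M\le\dim H_1(F)=4$, so $\det M=0$. The two perfect matchings of the $6$-cycle differ by a $3$-cycle, an even permutation, so $\pm\det M$ is the sum of the two corresponding products of entries. Since all non-zero entries are $\pm1$, $\det M=0$ means that the product of all six is $-1$. The product of all $[f:e]$ is also $(-1)^3=-1$, since each $f$ contributes one $+1$ and one $-1$. On a cycle, two sign patterns with equal product differ by switching signs at vertices, that is, by reorienting curves. So we can orient the $\gamma_c$ with $\gamma_f\cdot\gamma_e=[f:e]$.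

*Basis.* The complement of the curves in $F$ consists of the two lifts of each open hemisphere, that is, of four open discs. Remove a small open disc from three of them, and let $G$ be the result. Then $\dim H_1(G)=4+2=6=|C|$. The surface $G$ retracts onto the union of the curves and the remaining region $P$. A relation in $H_1(G)$ has the form $\sum_ca_c\gamma_c=n\,\partial P$. Each $\gamma_i$ consists of two arcs, the lifts of one equatorial arc, and exactly one of them lies on $\partial P$. Comparing coefficients along the other one gives $a_i=0$ for all $i$. So the six curves are independent, hence a basis, and these are Koszul data.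

Proposition 5 gives $\dim X=4+2+1=7$ and $H_T^*(X)\cong R^2\oplus I^2\oplus(\ker\delta_2)^2$ with $I=(t_1,t_2,t_3)$. This is an example for $m=1$ in the minimal dimension $7$.

## 7. The boundary of the $4$-simplex: dimension $11$

We now construct Koszul data for $m=2$, $q=1$. Here $r=5$, the sets $e$ have two elements and the sets $f$ have three: they are the edges and triangles of $\partial\Delta^4$.

**Step 1 (the curves).** This step realizes the intersection pattern on a closed surface. Regard $S^3=\partial\Delta^4$ as triangulated with vertex set $[5]$: there are $5$ vertices, $10$ edges $e$, $10$ triangles $f$ and $5$ tetrahedra $\tau$. Let $N$ be a standard regular neighborhood of the $1$-skeleton, that is, a ball around each vertex and a $1$-handle along each edge. It is a handlebody of genus $10-5+1=6$. Let $\bar G=\partial N$, let $\gamma_e$ be the boundary of the meridian disc of $N$ at the midpoint of $e$, and let $\gamma_f=f\cap\bar G$, a circle parallel to $\partial f$.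

The $\gamma_e$ are pairwise disjoint. So are the $\gamma_f$, since different triangles meet only in the $1$-skeleton, which lies in $\operatorname{int}N$. And $\gamma_e\cap\gamma_f$ is one transverse point if $e\subset f$, and empty otherwise. Orient edges and triangles by the order of their vertices, orient $\gamma_e$ as the meridian of the oriented edge $e$, and orient $\gamma_f$ parallel to $\partial f=\sum_{e\subset f}[f:e]\,e$. So $\gamma_f$ runs along $e$ in the direction $[f:e]$, and the sign of its intersection with the meridian of $e$ depends only on this direction. Hence $\gamma_f\cdot\gamma_e=[f:e]$ up to one global sign. All intersection conditions in (K) hold, and they will remain true when discs disjoint from the curves are removed. Normal bundles of circles in an oriented surface are trivial.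

**Step 2 (the regions).** This step describes the complement of the curves. Cutting $\bar G$ along the $\gamma_e$ gives, for each vertex $v$, a $4$-holed sphere: the link of $v$, which is the boundary of a tetrahedron, with discs around its four vertices removed. The curves $\gamma_f$ with $v\in f$ meet it in the edges of this link. So the components of $\bar G\smallsetminus\bigcup_c\gamma_c$ correspond to the faces of the links: they are $20$ open discs $(v,\tau)$ with $v\in\tau$.

The curve $\gamma_{vw}$ is cut by the three $\gamma_f$ with $f\supset vw$ into three arcs, corresponding to the three $\tau\ni v,w$; the arc of $\tau$ separates $(v,\tau)$ from $(w,\tau)$. The curve $\gamma_f$ is cut into three arcs, corresponding to the three $v\in f$; the arc of $v$ separates $(v,\tau)$ from $(v,\tau')$, where $\tau\cap\tau'=f$. As a check, there are $30$ crossing points, $60$ arcs and $20$ regions, and $30-60+20=-10=2-2\cdot6$.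

**Step 3 (the surface $G$).** This step removes just enough discs to make $\dim H_1(G)=|C|=20$. Consider the bipartite graph on $\{\text{vertices}\}\sqcup\{\text{tetrahedra}\}$ with an edge $v\tau$ whenever $v\in\tau$. It is connected and has $10$ nodes, so a spanning tree has $9$ edges. Choose one. Let $G$ be $\bar G$ minus a small open disc in the interior of each of the $9$ regions $(v,\tau)$ that belong to the tree. Then $G$ is compact, connected and oriented, $\partial G\ne\emptyset$, $H_2(G)=0$, and $\dim H_1(G;\mathbb Q)=2\cdot6+9-1=20=|C|$.

**Step 4 (the curves form a basis of $H_1(G;\mathbb Q)$).** By the dimension count it suffices to show linear independence. The surface $G$ deformation retracts onto the CW complex formed by $\bigcup_c\gamma_c$ and the $11$ remaining regions. Orient all regions by the orientation of $\bar G$. Suppose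
$$\sum_ea_e\gamma_e+\sum_fb_f\gamma_f=\partial\sum_{(v,\tau)}n(v,\tau)\,(v,\tau)$$
as cellular chains, with $n=0$ on the $9$ tree regions. For $v\ne w$ and $\tau\ni v,w$, compare coefficients along the arc of $\gamma_{vw}$ belonging to $\tau$. The region $(v,\tau)$ is always on the $v$-side of $\gamma_{vw}$ and $(w,\tau)$ on the $w$-side. So
$$n(v,\tau)-n(w,\tau)=\alpha_{vw},\qquad\alpha_{vw}=-\alpha_{wv}=\pm a_{vw},\tag{6}$$
where $\alpha_{vw}$ does not depend on $\tau$. Any three vertices $v,w,u$ lie in a common tetrahedron $\tau$, and adding (6) for this $\tau$ gives $\alpha_{vw}+\alpha_{wu}+\alpha_{uv}=0$. Hence there are $c_v\in\mathbb Q$ with $\alpha_{vw}=c_v-c_w$: fix a vertex $v_0$ and put $c_v=\alpha_{vv_0}$, $c_{v_0}=0$. Then (6) says that $n(v,\tau)-c_v$ does not depend on $v\in\tau$. Calling it $d_\tau$, we have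
$$n(v,\tau)=c_v+d_\tau.$$
Since $n$ vanishes on the tree regions, $c_v=-d_\tau$ along every edge of the spanning tree. The tree is connected and contains all nodes. So all $c_v$ equal one constant $c$, all $d_\tau$ equal $-c$, and $n\equiv0$. The left-hand side is therefore zero as a chain. As different curves consist of different arcs, all $a_e$ and $b_f$ vanish.

So these are Koszul data with $m=2$ and $q=1$. Proposition 5 gives $\dim X=4\cdot2+2+1=11$, and Theorem 1(a) is proved. $\square$

## 8. Linked discs in $S^3$: dimension $4m+5$

For arbitrary $m\ge1$ we construct Koszul data with $q=2$. Plumbing failed because of $H_1$. Attaching $2$-handles to $D^4$ creates no $H_1$, so we seek $2$-spheres made of a handle core and a disc in $D^4$. Intersections then come from discs in $D^4$, which are controlled by linking in $S^3$.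

**Step 1 (discs in $S^3$).** This step encodes the incidence numbers by intersections of discs with circles. Choose pairwise disjoint embedded oriented discs $E_e\subset S^3$ ($|e|=m$), with boundary circles $K_e=\partial E_e$. Choose disjoint closed tubular neighborhoods $V_e\cong K_e\times\{|z|\le1\}$. For each pair $e\subset f$ choose a small meridian disc $x_{ef}\times\{|z|\le\frac12\}$ of $V_e$, with different points $x_{ef}\in K_e$ for different $f$. It meets $\bigcup K$ exactly once, transversally, in a point of $K_e$. Orient it so that the intersection sign is $[f:e]$. All small discs are pairwise disjoint.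

Let $Y$ be the complement of all $K_e$ and all small discs in $S^3$. It is connected: the exterior of the solid tori $V_e$ is connected, and every point of $Y\cap V_e$ can be moved radially to $\partial V_e$ inside $Y$. The boundary points of the small discs are reached from $Y$ in the same way. So for each $f$ we can join its small discs successively by thin bands along arcs with interiors in $Y$, each band twisted so that it is compatible with the orientations. By general position the arcs are disjoint from one another, so the thin bands are disjoint from all $K_e$, from the other bands, and, away from their ends, from all small discs.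

A chain of discs joined by bands is a disc. So we get pairwise disjoint embedded oriented discs $D_f$ such that $D_f\cap K_e$ is one transverse point, interior to $D_f$ and of sign $[f:e]$, if $e\subset f$, and empty otherwise. Put $K_f=\partial D_f$. All circles $K_e,K_f$ are pairwise disjoint. The discs $D_f$ and $E_e$ may meet in any way.

**Step 2 (discs in $D^4$).** This step pushes the discs into $D^4$ at two different depths, so that only the intersections $D_f\cap K_e$ survive. Let $\rho$ be the radial coordinate of $D^4$, and let
$$\Delta_e=K_e\times[\tfrac12,1]\cup E_e\times\{\tfrac12\},\qquad\Delta_f=K_f\times[\tfrac34,1]\cup D_f\times\{\tfrac34\},$$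
with corners smoothed near $K_e\times\frac12$ and $K_f\times\frac34$. These are properly embedded discs. The $\Delta_e$ are pairwise disjoint, since the $E_e$ are, and the $\Delta_f$ are pairwise disjoint, since the $D_f$ are. The disc $\Delta_f$ lies in $\rho\ge\frac34$, where $\Delta_e$ is $K_e\times[\frac34,1]$. As $K_e\cap K_f=\emptyset$, we get
$$\Delta_e\cap\Delta_f=(K_e\cap D_f)\times\{\tfrac34\}.$$
This is empty if $e\not\subset f$, and one point if $e\subset f$. There $\Delta_e$ is tangent to $K_e$ and to the radial direction, and $\Delta_f$ is tangent to $D_f$. So the intersection is transverse, and its sign is that of $D_f$ and $K_e$ in $S^3$, that is $[f:e]$, up to a global sign fixed by the orientation conventions.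

**Step 3 (the handlebody $G$).** This step closes the discs up to spheres. The normal bundle of each disc $\Delta_c$ is trivial; choose a normal framing and restrict it to $K_c=\partial\Delta_c$. Let $G$ be $D^4$ with $2$-handles attached along disjoint tubular neighborhoods of all $K_e,K_f$ with these framings. Let $\gamma_c$ be $\Delta_c$ together with the core of the handle at $K_c$. This is an embedded $2$-sphere. The framing of $\Delta_c$ and the product framing of the core agree along $K_c$, so its normal bundle is trivial.

Each $\gamma_c$ runs once over its own handle and over no other, so the classes form a basis of $H_2(G)$. Moreover $G$ is compact, connected and oriented, $H_1(G)=H_3(G)=H_4(G)=0$, and $\partial G\ne\emptyset$. The cores are disjoint from each other and from $\operatorname{int}D^4$. So the spheres meet exactly where the discs $\Delta_c$ do, and (K) holds by Step 2.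

These are Koszul data with $q=2$. Proposition 5 gives $\dim X=4m+5$, and Theorem 1(b) is proved. $\square$

For $m\ge3$ we have $4m+5<6m+1$, and for $m=2$ we have $11<13$. So examples of maximal syzygies in dimension smaller than $6m+1$ exist for every $m\ge2$.

## 9. Larger dimensions and the lower bound $4m+3$

It remains to prove Theorem 2. Its upper bounds are Theorem 1. For the rest we use a standard criterion (Auslander–Bridger; Bruns–Vetter, *Determinantal Rings*, §16.E). Over a polynomial ring $R$ over a field, a finitely generated $M$ is a $k$-th syzygy iff
$$\operatorname{depth}M_{\mathfrak p}\ge\min(k,\dim R_{\mathfrak p})\quad\text{for all primes }\mathfrak p,\tag{7}$$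
with $\operatorname{depth}0=\infty$. Since $\operatorname{depth}(M\oplus N)_{\mathfrak p}=\min(\operatorname{depth}M_{\mathfrak p},\operatorname{depth}N_{\mathfrak p})$, a direct sum is a $k$-th syzygy iff each summand is.

For instance, for $R=\mathbb Q[t_1,t_2]$ and $I=(t_1,t_2)=\mathfrak p$, the sequence $0\to I\to R\to\mathbb Q\to0$ gives $\operatorname{depth}I_{\mathfrak p}=1<2$. So $I$ is not a second syzygy, as we saw in Section 1.

**Step 1 (all larger dimensions).** This step passes from one example to examples in every larger dimension. Let $X$ be an example and $n\ge1$, and let $T$ act trivially on $S^n$. Then $H_T^*(X\times S^n)\cong H_T^*(X)\oplus H_T^*(X)$, with the second summand shifted by $n$. It is a $k$-th syzygy for exactly the same $k$ as $H_T^*(X)$. It is not free: a free module is an $r$-th syzygy, then so would be its summand $H_T^*(X)$, and $r$-th syzygies are free. So $X\times S^n$ is an example of dimension $\dim X+n$. With Theorem 1, this gives every dimension $\ge11$ for $m=2$ and every dimension $\ge4m+5$ for $m\ge3$.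

**Step 2 (reduction to a connected manifold).** Now let $m\ge1$ and let $X$ be any example; the goal is $\dim X\ge4m+3$. Fact (ii) needs an effective action, and this step and the next prepare for it. Since $T$ is connected, it preserves the components $X'$ of $X$, and $H_T^*(X)$ is the direct sum of the finitely many $H_T^*(X')$. Some $H_T^*(X')$ is not free, as otherwise the sum would be. It is a summand of an $m$-th syzygy, hence an $m$-th syzygy. Fix this $X'$, and let $K\subset T$ be the kernel of the action on $X'$.

**Step 3 ($K$ is finite).** This step uses fact (i) to exclude a positive-dimensional kernel. Suppose $\dim K=s>0$. The identity component $K^0$ is a subtorus, so $T\cong K^0\times L$ with $L$ a torus of rank $r-s$. Let $R_L=H^*(BL)$. As $K^0$ acts trivially, $X'_T\simeq X'_L\times BK^0$, so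
$$H_T^*(X')=H_L^*(X')\otimes H^*(BK^0)=H_L^*(X')\otimes_{R_L}R.$$
Hence $H_L^*(X')$ is not free over $R_L$, as otherwise $H_T^*(X')$ would be free over $R$. In particular $L$ is not trivial.

We claim that $H_L^*(X')$ is an $m$-th syzygy over $R_L$. Let $\mathfrak p\subset R_L$ be a prime. As $R$ is a polynomial ring over $R_L$, $\mathfrak pR$ is a prime of $R$, and $(R_L)_{\mathfrak p}\to R_{\mathfrak pR}$ is a flat local map whose closed fiber $R_{\mathfrak pR}/\mathfrak pR_{\mathfrak pR}$ is a field. Under a flat local map, dimension and depth increase by the dimension and the depth of the closed fiber, which are $0$ here. So $\dim R_{\mathfrak pR}=\dim(R_L)_{\mathfrak p}$ and $\operatorname{depth}H_T^*(X')_{\mathfrak pR}=\operatorname{depth}H_L^*(X')_{\mathfrak p}$. Condition (7) for $H_T^*(X')$ at $\mathfrak pR$ is therefore condition (7) for $H_L^*(X')$ at $\mathfrak p$, with $k=m$. This proves the claim.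

Let $m'$ be the exact order of the non-free module $H_L^*(X')$ over $R_L$; then $m'\ge m$. Fact (i) for the $L$-manifold $X'$ gives $r-s\ge2m'+1\ge2m+1=r$, which contradicts $s>0$.

**Step 4 (the bound).** Now fact (ii) applies. As $K$ is finite, $T/K$ is a torus of rank $r$ acting effectively on $X'$. The maps $BT\to B(T/K)$ and $X'_T\to X'_{T/K}$ have fiber $BK$, which is rationally acyclic. So $H^*(B(T/K))=R$ and $H_{T/K}^*(X')=H_T^*(X')$ as $R$-modules. This module is torsion-free, because it is an $m$-th syzygy with $m\ge1$, and it is not free. By (ii), $\dim X\ge\dim X'\ge2r+1=4m+3$.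

For $m=2$ the lower bound is $11$, which is attained by Theorem 1(a), so $d(2)=11$. For $m\ge3$ we get $4m+3\le d(m)\le4m+5<6m+1$, and Theorem 2 is proved. $\square$
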